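\title{Comparability graphs of representation number two: four permutations suffice, three do not}

\begin{abstract}
A word represents a graph if two vertices are adjacent exactly when they alternate in the word. It has been conjectured that every comparability graph with representation number two is represented by a concatenation of at most three permutations of its vertices. We disprove this with a bipartite graph on $77$ vertices, the incidence graph of the edges of a tree and a non-crossing family of leaf-to-leaf paths. We also prove that four permutations always suffice, so that four is the exact bound.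
\end{abstract}

\section{Introduction}

All graphs are finite and simple. A \emph{word} over a finite set $V$ is a finite sequence of elements of $V$, called letters. For a word $w$ and letters $a,b$, let $w_{\{a,b\}}$ be the word left after deleting all letters other than $a$ and $b$. The letters $a$ and $b$ \emph{alternate} in $w$ if $w_{\{a,b\}}$ has the form $abab\cdots$ or $baba\cdots$, of even or odd length. A word $w$ over $V$ \emph{represents} the graph $G=(V,E)$ if two distinct vertices are adjacent exactly when they alternate in $w$, and $G$ is \emph{word-representable} if such a word exists.

A word is \emph{$k$-uniform} if every letter occurs in it exactly $k$ times. The \emph{representation number} $\mathcal R(G)$ of a word-representable graph $G$ is the least $k$ such that a $k$-uniform word represents $G$. We write $\mathcal R_k$ and $\mathcal R_{\le k}$ for the classes of graphs with $\mathcal R(G)=k$ and $\mathcal R(G)\le k$. The number $\mathcal R(G)$ counts the copies of each vertex that are needed to encode the graph. With one copy any two letters alternate, so $\mathcal R_1$ is the class of complete graphs. With two copies, write the word around a circle and join the two copies of each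 letter by a chord; two letters alternate exactly when their chords cross. Accordingly $\mathcal R_{\le2}$ is the class of circle graphs.

The most rigid $k$-uniform words are the concatenations $p_1p_2\cdots p_k$ of $k$ permutations of $V$. A graph represented by such a word is \emph{permutationally representable}, and it is known that these graphs are exactly the \emph{comparability graphs}, that is, the graphs whose edges are the comparable pairs of some strict partial order on the vertices; such an order is a \emph{transitive orientation} of the graph. Every bipartite graph is a comparability graph: put each vertex of one side below its neighbors on the other side. The \emph{permutation-representation number} $\mathcal R^p(G)$ of a comparability graph $G$ is the least $k$ such that a concatenation of $k$ permutations represents $G$. Such a concatenation is $k$-uniform, so $\mathcal R^p(G)\ge\mathcal R(G)$.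

How much does it cost to insist on permutations? For complete graphs it costs nothing, so the first case is $\mathcal R(G)=2$. One has to assume that $G$ is a comparability graph. The $5$-cycle $12345$ is represented by $1521324354$, but it is not a comparability graph: in a transitive orientation of a triangle-free graph no vertex lies between two others, so the graph is bipartite. Among comparability graphs in $\mathcal R_{\le2}$, the first examples all point to the bound three. It is known that $\mathcal R^p(G)\le2$ if and only if $G$ is a permutation graph. Trees lie in $\mathcal R_{\le 2}$, since a new leaf $y$ is attached to $x$ by replacing one occurrence of $x$ by $yxy$, and it is known that trees have $\mathcal R^p\le3$. The $6$-cycle has $\mathcal R=2$ and $\mathcal R^p=3$ (Examples~\ref{ex:hexword}, \ref{ex:hexorders} and~\ref{ex:hexlower}), so no bound below three is possible. The following conjecture is posed in~\cite{MK}.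

\begin{quote}
\textbf{Conjecture.} If $G$ is a comparability graph and $G\in\mathcal R_2$, then $\mathcal R^p(G)\le3$.
\end{quote}

We show that the conjecture is false and that it fails by exactly one.

\begin{theorem}\label{thm:lower}
There is a bipartite graph $G$ on $77$ vertices with $\mathcal R(G)=2$ and $\mathcal R^p(G)\ge4$.
\end{theorem}

\begin{theorem}\label{thm:upper}
Every comparability graph $G\in\mathcal R_{\le2}$ satisfies $\mathcal R^p(G)\le4$.
\end{theorem}

The two theorems together give the exact bound.

\begin{corollary}\label{cor:max}
The graph $G$ of Theorem~\ref{thm:lower} has $\mathcal R(G)=2$ and $\mathcal R^p(G)=4$. The maximum of $\mathcal R^p$ over the comparability graphs in $\mathcal R_2$ equals $4$, and it is attained by a bipartite graph.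
\end{corollary}

The upper bound, proved in Section~\ref{sec:upper}, comes from reading a $2$-uniform word as a family of intervals: two non-adjacent vertices are disjoint or nested intervals, and each of the two kinds is dealt with by two permutations. The counterexample is assembled from overlapping $6$-cycles, one at each node of a tree (Section~\ref{sec:trees}). Each of them uses up all three permutations, and this assigns three colors to the three edges at each node; pairs of paths in the tree then impose inequalities between the colors at different nodes (Section~\ref{sec:colors}). In Section~\ref{sec:example} we build a tree on which these inequalities cannot all hold.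

\section{Intervals and orders}\label{sec:prelim}

Both kinds of words in the problem have a description that no longer mentions alternation.

Let $W$ be a $2$-uniform word. For a letter $x$ let $x^-<x^+$ be its two positions in $W$, and let $I_x=[x^-,x^+]$. All endpoints are distinct. For distinct letters $x,y$ there are three possibilities: the intervals are \emph{disjoint} ($xxyy$ or $yyxx$), \emph{nested} ($xyyx$ or $yxxy$), or they \emph{overlap}, which means that they intersect and neither contains the other ($xyxy$ or $yxyx$). Thus $x$ and $y$ alternate if and only if $I_x$ and $I_y$ overlap, that is, if and only if exactly one occurrence of $y$ lies between the two occurrences of $x$.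

\begin{example}[the hexagon]\label{ex:hexword}
Let $H$ have vertices $e_0,e_1,e_2,b_0,b_1,b_2$, with $e_i$ adjacent to $b_j$ exactly when $i\ne j$. This is the $6$-cycle $e_0b_1e_2b_0e_1b_2$. In the word
\[
b_1\,b_2\,e_0\,e_1\,b_2\,b_0\,e_1\,e_2\,b_0\,b_1\,e_2\,e_0
\]
the intervals are $I_{b_1}=[1,10]$, $I_{b_2}=[2,5]$, $I_{e_0}=[3,12]$, $I_{e_1}=[4,7]$, $I_{b_0}=[6,9]$, $I_{e_2}=[8,11]$. Three pairs are disjoint: $b_2$ lies to the left of $b_0$ and of $e_2$, and $e_1$ lies to the left of $e_2$. Six pairs are nested: $b_2,e_1,b_0$ lie inside $b_1$, and $e_1,b_0,e_2$ lie inside $e_0$. The remaining six pairs overlap, and they are the edges of $H$. So $\mathcal R(H)=2$.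
\end{example}

A permutation of $V$ is the same thing as a linear order on $V$, namely the order of precedence.

\begin{lemma}\label{lem:perm}
Distinct letters $x,y$ alternate in $p_1\cdots p_k$ if and only if they occur in the same relative order in all the permutations $p_i$.
\end{lemma}

\begin{proof}
Deleting the other letters leaves a concatenation of $k$ blocks, each equal to $xy$ or $yx$. It contains two equal neighboring letters exactly when two neighboring blocks differ.
\end{proof}

Hence repeating one of the $p_i$, or reversing all of them, does not change the represented graph. Lemma~\ref{lem:perm} also shows what $\mathcal R^p$ measures. The relation ``$x$ precedes $y$ in every $p_i$'' is a strict partial order whose comparable pairs are the edges. Conversely, let $\prec$ be a transitive orientation of $G$ and let $L_1,\dots,L_k$ be linear orders extending $\prec$; then $L_1\cdots L_k$ represents $G$ if and only if every non-adjacent pair is ordered oppositely by two of the $L_i$. So $\mathcal R^p(G)$ is the least $k$ for which some transitive orientation of $G$ is an intersection of $k$ linear orders.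

\section{Four permutations suffice}\label{sec:upper}

Let $G\in\mathcal R_{\le2}$ be a comparability graph, $\prec$ a transitive orientation of $G$, and $W$ a $2$-uniform word representing $G$; if $\mathcal R(G)=1$, write the $1$-uniform word twice. We need linear extensions of $\prec$ that order every non-adjacent pair in both ways. The intervals supply four rules for ordering such pairs: left before right, right before left, inner before outer, outer before inner. Consider therefore the relations
\[
\begin{array}{ll}
E_1:\ x\prec y \text{ or } x^+<y^-, &\qquad E_3:\ x\prec y\text{ or } I_x\subset I_y,\\[2pt]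
E_2:\ x\prec y \text{ or } y^+<x^-, &\qquad E_4:\ x\prec y\text{ or } I_y\subset I_x,
\end{array}
\]
where $\subset$ is proper containment.

\begin{example}\label{ex:hexorders}
Take the hexagon with the word of Example~\ref{ex:hexword} and the orientation $e_i\prec b_j$ for $i\neq j$. The permutations
\[
L_1=e_0e_1b_2e_2b_0b_1,\qquad L_3=e_1e_2b_0e_0b_2b_1,\qquad L_4=e_0e_2b_1e_1b_0b_2
\]
extend $E_1$, $E_3$ and $E_4$. Here $L_4$ happens to put $b_0$ and $e_2$ before $b_2$, and $e_2$ before $e_1$, so it extends $E_2$ as well. Thus $L_1,L_4$ order the disjoint pairs oppositely, $L_3,L_4$ order the nested pairs oppositely, and $L_1L_3L_4$ represents $H$. Theorem~\ref{thm:lower} says that in general no fourth permutation can be saved, in this or any other way.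
\end{example}

The difficulty is that the orientation $\prec$ is not tied to the picture: apart from the fact that comparable intervals overlap, $x\prec y$ says nothing about the positions of $x$ and $y$. We must show that it still forms no cycle with any of the four rules. A \emph{cycle} of a relation is a sequence $z_0,z_1,\dots,z_m=z_0$ with $m\ge1$ in which each $z_{i}$ is related to $z_{i+1}$.

\begin{lemma}\label{lem:acyclic}
None of the relations $E_1,E_2,E_3,E_4$ has a cycle.
\end{lemma}

\begin{proof}
Each $E_i$ is the union of $\prec$ and a second relation $R$, and both are transitive and irreflexive. Suppose $E_i$ has a cycle, and take a shortest one. It has at least two steps, by irreflexivity, and two cyclically consecutive steps of the same kind could be merged into one by transitivity. So the kinds alternate, and the cycle reads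
\[
x_1\prec y_1\;R\;x_2\prec y_2\;R\;\cdots\;x_k\prec y_k\;R\;x_1,\qquad k\ge1,
\]
with indices modulo $k$. For each $i$ the vertices $x_i,y_i$ are adjacent, so their intervals overlap.

\emph{The relations $E_1$ and $E_2$.} For $E_1$ the right endpoints of the $y_i$ increase along the cycle. Indeed $y_i^+<x_{i+1}^-$ by the $R$-step, and $x_{i+1}^-<y_{i+1}^+$ because $I_{x_{i+1}}$ and $I_{y_{i+1}}$ intersect. So $y_1^+<y_2^+<\dots<y_1^+$, which is absurd. The relation $E_2$ is $E_1$ for the reversed word, which represents the same graph.

\emph{The relation $E_3$.} No single endpoint is monotone now; instead we show that the intervals $I_{x_i}$ grow, and here the order $\prec$ has to be used. If $k=1$, then $I_{y_1}\subset I_{x_1}$, although these intervals overlap. Let $k\ge2$ and fix $i$. Since $I_{y_i}$ meets $I_{x_i}$ and lies in $I_{x_{i+1}}$, the intervals $I_{x_i}$ and $I_{x_{i+1}}$ intersect. Also $I_{x_{i+1}}\not\subseteq I_{x_i}$, as otherwise $I_{y_i}\subset I_{x_i}$. So either $I_{x_i}\subset I_{x_{i+1}}$, or the two intervals overlap. In the second case $x_i$ and $x_{i+1}$ are adjacent, hence comparable. If $x_{i+1}\prec x_i$, then $x_{i+1}\prec y_i$ by transitivity, so $I_{x_{i+1}}$ and $I_{y_i}$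 overlap, contrary to $I_{y_i}\subset I_{x_{i+1}}$. If $x_i\prec x_{i+1}$, then $x_i\prec y_{i+1}$, and this one step can replace the three steps from $x_i$ to $y_{i+1}$, contrary to the choice of a shortest cycle. Hence $I_{x_i}\subset I_{x_{i+1}}$ for all $i$, and $I_{x_1}\subset I_{x_2}\subset\dots\subset I_{x_1}$ is absurd.

\emph{The relation $E_4$.} The inverse of $E_4$ is ``$y\prec x$ or $I_x\subset I_y$''. This is $E_3$ for the reversed order, which is also a transitive orientation of $G$. A relation has a cycle if and only if its inverse does.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]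
A relation without cycles on a finite set extends to a linear order: some element has no predecessor; list it first, delete it and repeat. Let $L_i$ be a linear order extending $E_i$, for $i=1,\dots,4$. If $x,y$ are adjacent, say $x\prec y$, then $x$ precedes $y$ in all four orders. If $I_x,I_y$ are disjoint, then $L_1$ and $L_2$ order $x,y$ oppositely, and if they are nested, then $L_3$ and $L_4$ do. By Lemma~\ref{lem:perm}, the word $L_1L_2L_3L_4$ represents $G$.
\end{proof}

\section{Edges and paths of a tree}\label{sec:trees}

For a counterexample we want a supply of graphs that are visibly in $\mathcal R_2$, visibly comparability graphs, and full of hexagons. The hexagon suggests the construction: take $e_0,e_1,e_2$ to be the edges of a star with three leaves and $b_i$ the path between the two leaves that avoids $e_i$; then $e_i$ is adjacent to $b_j$ exactly when the edge lies on the path. We replace the star by a larger tree.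

Let $T$ be a tree with $n\ge3$ leaves in which every other vertex has degree three; these other vertices are the \emph{nodes}. Fix a leaf as the root, say that an edge or leaf is \emph{beyond} an edge $e$ if $e$ separates it from the root, and fix at each node an order of the two edges that lead away from the root. The \emph{depth-first walk} starts at the root and, at each node, explores everything along the first edge, returns, explores everything along the second edge, returns, and goes back toward the root. It traverses each edge $e$ twice, and between these two traversals it traverses exactly the edges beyond $e$, each twice, and visits exactly the leaves beyond $e$. Number the leaves $0,1,\dots,n-1$ in the order of their visits, the root being $0$.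

We identify a pair $\{s,t\}$ of leaves with the set of edges of the path of $T$ between them. Two pairs $\{s,t\}$ and $\{s',t'\}$ \emph{cross} if $s<s'<t<t'$ for a suitable naming. The \emph{sides} are the $n$ cyclically consecutive pairs $\{m,m+1\}$ for $0\le m\le n-2$ and $\{0,n-1\}$. A family $\mathcal F$ of pairs is \emph{admissible} if it contains all sides and no two of its members cross; if the leaves are pictured as the corners of a convex polygon, $\mathcal F$ consists of the sides and some non-crossing diagonals. Let $G(T,\mathcal F)$ be the bipartite graph with parts $E(T)$ and $\mathcal F$ in which an edge $e$ is adjacent to a path $\pi$ if and only if $e\in\pi$.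

\begin{proposition}\label{prop:R2}
If $\mathcal F$ is admissible, then $\mathcal R(G(T,\mathcal F))=2$.
\end{proposition}

\begin{proof}
Form a word $W$ along the depth-first walk. Write the letter $e$ at each traversal of the edge $e$. At the visit of the leaf $m$ (for $m=0$, at the start) write once each member of $\mathcal F$ with endpoint $m$: first the pairs $\{s,m\}$ with $s<m$, in decreasing order of $s$, then the pairs $\{m,s\}$ with $s>m$, in decreasing order of $s$. Every letter occurs twice. We check the three kinds of pairs of letters.

\emph{Two edges $e,e'$.} Between the two occurrences of $e$ the letter $e'$ occurs twice or not at all, so they do not alternate.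

\emph{An edge $e$ and a path $\pi$.} The occurrences of $\pi$ between those of $e$ correspond to the endpoints of $\pi$ beyond $e$. So $e$ and $\pi$ alternate if and only if exactly one endpoint of $\pi$ is beyond $e$, that is, if and only if $e\in\pi$.

\emph{Two paths $\pi,\pi'$.} If their four endpoints are distinct, the letters alternate exactly when the pairs cross, which is excluded. The order of insertion at a leaf is chosen to settle common endpoints. For $\pi=\{m,s\}$, $\pi'=\{m,s'\}$ with $m<s'<s$ we read $\pi\pi'\pi'\pi$. For $\pi=\{s,m\}$, $\pi'=\{s',m\}$ with $s'<s<m$ we read $\pi'\pi\pi\pi'$. For $\pi=\{s,m\}$, $\pi'=\{m,t\}$ with $s<m<t$ we read $\pi\pi\pi'\pi'$. In no case do they alternate.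

So $W$ represents the graph. Two edges of $T$ are non-adjacent vertices, so the graph is not complete and $\mathcal R\neq1$.
\end{proof}

For the star, with $e_i$ the edge at leaf $i$, this recipe produces the word of Example~\ref{ex:hexword}. The proof used only that no two paths cross, and that condition is used nowhere else. The sides serve a different purpose: they put a hexagon at every node.

\begin{lemma}\label{lem:full}
Let $\mathcal F$ be admissible. For any two edges at a node $w$, some member of $\mathcal F$ contains both. The graph $G(T,\mathcal F)$ is connected.
\end{lemma}

\begin{proof}
Deleting $w$ splits the leaves into three nonempty classes, one for each edge at $w$. The two classes away from the root are visited one directly after the other, each without interruption, and the third class is the rest. So the classes are three arcs that partition the cyclic order $0,1,\dots,n-1$, and any two of the three arcs are neighbors. Hence some side has one endpoint in each of two given classes, and its path contains the two corresponding edges at $w$.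

Thus two edges of $T$ at a common node have a common neighbor in the graph. As $T$ is connected, all of $E(T)$ lies in one component, and every path in $\mathcal F$ is adjacent to its edges.
\end{proof}

\section{Three permutations color the tree}\label{sec:colors}

Let $G=G(T,\mathcal F)$ with $\mathcal F$ admissible, and suppose that $p_1\cdots p_k$ represents $G$.

We first fix the orientation. For adjacent $x,y$ write $x\to y$ if $x$ precedes $y$ in every $p_i$; by Lemma~\ref{lem:perm}, either $x\to y$ or $y\to x$. If $x\to y\to z$, then $x$ precedes $z$ in every $p_i$, so $x,y,z$ form a triangle, which the bipartite graph $G$ does not have. Hence every vertex is a source or a sink, and sources and sinks alternate along every path of $G$. Since $G$ is connected, the sources form one of the two parts. Reversing all the $p_i$ if necessary, we may assume: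
\begin{equation}\label{eq:orient}
\text{if } e\in\pi, \text{ then } e \text{ precedes } \pi \text{ in every } p_i.
\end{equation}
What the permutations must still do is to place $\pi$ before $e$ at least once when $e\notin\pi$. For $e\notin\pi$ let
\[
C(e,\pi)=\{\,i:\ \pi\text{ precedes } e\text{ in }p_i\,\}.
\]
This set is nonempty, since otherwise $e$ and $\pi$ would alternate. The whole lower bound rests on the fact that some of these tasks cannot share a permutation.

\begin{lemma}[conflict]\label{lem:conflict}
If $e\notin\pi$, $e'\notin\pi'$, $e\in\pi'$ and $e'\in\pi$, then $C(e,\pi)\cap C(e',\pi')=\emptyset$.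
\end{lemma}

\begin{proof}
If $i$ lay in both sets, then in $p_i$ the letter $\pi$ would precede $e$, which precedes $\pi'$ by~\eqref{eq:orient}, which precedes $e'$, which precedes $\pi$ by~\eqref{eq:orient}.
\end{proof}

\begin{example}\label{ex:hexlower}
In the hexagon, $e_i\notin b_i$ and $e_i\in b_j$ for $i\ne j$. By Lemma~\ref{lem:conflict} the nonempty sets $C(e_0,b_0)$, $C(e_1,b_1)$, $C(e_2,b_2)$ are pairwise disjoint, so $k\ge3$, and $\mathcal R^p(H)=3$ by Example~\ref{ex:hexorders}. If $k=3$, there is no slack: each set is a singleton, and the three edges of the star correspond bijectively to the three permutations. In $L_1L_3L_4$ the edges $e_2,e_0,e_1$ correspond to $L_1,L_3,L_4$.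
\end{example}

From now on $k=3$, and the elements of $\{1,2,3\}$ are called \emph{colors}. The rigidity of the hexagon holds at every node, and the color does not depend on which hexagon through the node is used. For an edge $f$ at a node $w$, let $\mathcal F_w(f)$ be the set of paths in $\mathcal F$ that contain the other two edges at $w$. Such paths do not contain $f$, and $\mathcal F_w(f)\ne\emptyset$ by Lemma~\ref{lem:full}.

\begin{lemma}[colors at a node]\label{lem:node}
For every node $w$ there is a bijection $\chi_w$ from the three edges at $w$ to $\{1,2,3\}$ such that $C(f,\pi)=\{\chi_w(f)\}$ for every edge $f$ at $w$ and every $\pi\in\mathcal F_w(f)$.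
\end{lemma}

\begin{proof}
Let $U_f$ be the union of the sets $C(f,\pi)$ over $\pi\in\mathcal F_w(f)$; it is nonempty. If $f\ne f'$ are edges at $w$, $\pi\in\mathcal F_w(f)$ and $\pi'\in\mathcal F_w(f')$, then $f\in\pi'$ and $f'\in\pi$, so $C(f,\pi)\cap C(f',\pi')=\emptyset$ by Lemma~\ref{lem:conflict}. Thus the three sets $U_f$ are nonempty pairwise disjoint subsets of $\{1,2,3\}$, hence three different singletons, and each nonempty $C(f,\pi)\subseteq U_f$ equals $U_f$.
\end{proof}

This is the one place where the number three enters; with four permutations the sets need not be singletons. The colorings $\chi_w$ are so far unrelated, and an edge between two nodes has a color at each of them. To compare two nodes we need a conflict between a task at one and a task at the other. Two paths that run together from $w$ to $w'$ and part at both ends provide one.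

\begin{lemma}[link]\label{lem:link}
Let $w\ne w'$ be nodes and let $\pi,\pi'\in\mathcal F$ both contain the path of $T$ from $w$ to $w'$. Let $x,y$ be the two edges at $w$ and $x',y'$ the two edges at $w'$ that are not on this path. If $x,x'\in\pi$ and $y,y'\in\pi'$, then
\[
\chi_w(y)\ne\chi_{w'}(x')\qquad\text{and}\qquad\chi_w(x)\ne\chi_{w'}(y').
\]
\end{lemma}

\begin{proof}
The path $\pi$ contains the two edges at $w$ other than $y$, so $C(y,\pi)=\{\chi_w(y)\}$. The path $\pi'$ contains the two edges at $w'$ other than $x'$, so $C(x',\pi')=\{\chi_{w'}(x')\}$. Since $y\in\pi'$ and $x'\in\pi$, Lemma~\ref{lem:conflict} gives the first inequality. Exchanging $\pi$ with $\pi'$, $x$ with $y$ and $x'$ with $y'$ gives the second.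
\end{proof}

In words: \emph{the edge used by one path at $w$ and the edge used by the other path at $w'$ have different colors.}

\begin{example}\label{ex:two}
Let $T$ have two adjacent nodes, $w$ with leaves $0,1$ and $w'$ with leaves $2,3$; let $e_i$ be the edge at leaf $i$ and $g=ww'$. The sides $\{0,3\}$ and $\{1,2\}$ give $\chi_w(e_0)\neq\chi_{w'}(e_2)$ and $\chi_w(e_1)\ne\chi_{w'}(e_3)$. If $\chi_w$ gives $(e_0,g,e_1)$ the colors $(1,2,3)$, then $\chi_{w'}$ gives $(g,e_3,e_2)$ the colors $(1,2,3)$, $(2,1,3)$ or $(3,1,2)$: the link excludes three of the six colorings. The other two paths through $g$, namely $\{0,2\}$ and $\{1,3\}$, would give a second link, but they cross, so $\mathcal F$ cannot contain both. A contradiction therefore has to be collected from links between many pairs of nodes.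
\end{example}

\section{The counterexample}\label{sec:example}

The plan has three steps. Along a long path of nodes, the spine, links force a stretch of nodes whose edges off the spine all have one color. At each node of the stretch the two spine edges carry the other two colors in one of two ways, so among three such nodes two are colored alike. Finally, small branches attached to the spine make it impossible for two of these nodes to be colored alike.

\subsection*{The tree and the paths}

The \emph{spine} of $T$ is a path $P,v_0,v_1,\dots,v_{12},Q$, with $P$ as the root. At $v_j$ the spine edge toward $P$ is the \emph{left} edge, the spine edge toward $Q$ is the \emph{right} edge, and there is one more edge, the \emph{hanging} edge. For $j\in\{0,1,3,5,6,7,9,11,12\}$ the hanging edge leads to a leaf $\omega_j$. For $j\in\{2,4,8,10\}$ it is the first edge of a \emph{branch}: a path $v_j,y_j,z_j,\tau_j$ ending in a leaf $\tau_j$, with an extra leaf $\eta_j$ attached to $y_j$ and an extra leaf $\zeta_j$ attached to $z_j$. At $y_j$ and $z_j$ the three edges are called \emph{down} (toward $v_j$), \emph{up} (toward $\tau_j$) and \emph{side} (to $\eta_j$ or $\zeta_j$). A leaf \emph{hangs at} $v_j$ if the path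 from $v_j$ to it begins with the hanging edge. There are $13+8=21$ nodes and $2+9+12=23$ leaves, hence $43$ edges.

In the depth-first walk, the hanging edge at $v_j$ comes before the right edge. For $j\in\{4,10\}$, side comes before up at $y_j$ and up comes before side at $z_j$. For $j\in\{2,8\}$ the branch is the mirror image: up comes before side at $y_j$ and side comes before up at $z_j$. The leaves receive the numbers
\[
\begin{array}{cccccccccccc}
0&1&2&3&4&5&6&7&8&9&10&11\\
P&\omega_0&\omega_1&\zeta_2&\tau_2&\eta_2&\omega_3&\eta_4&\tau_4&\zeta_4&\omega_5&\omega_6
\end{array}
\]
\[
\begin{array}{ccccccccccc}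
12&13&14&15&16&17&18&19&20&21&22\\
\omega_7&\zeta_8&\tau_8&\eta_8&\omega_9&\eta_{10}&\tau_{10}&\zeta_{10}&\omega_{11}&\omega_{12}&Q
\end{array}
\]
Let $\mathcal F$ consist of the $23$ sides and the $11$ diagonals
\begin{gather*}
\{1,11\},\ \{1,8\},\ \{8,11\},\ \{1,4\},\ \{4,7\};\\
\{11,21\},\ \{11,18\},\ \{18,21\},\ \{11,14\},\ \{14,17\};\qquad\{1,21\}.
\end{gather*}
Figure~\ref{fig:tree} shows the first half. The second half is a copy: the shift $j\mapsto j+6$ of spine indices and $m\mapsto m+10$ of leaf numbers carries $v_0,\dots,v_6$, with everything that hangs at them, to $v_6,\dots,v_{12}$, and it carries the members of $\mathcal F$ with both ends in $\{1,\dots,11\}$ to those with both ends in $\{11,\dots,21\}$.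

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.95cm,y=0.72cm,font=\small]
\draw (0,0) -- (11.6,0);
\draw[dotted,thick] (11.6,0) -- (12.4,0);
\foreach \x in {1,2,4,6,8,10,11} \draw (\x,0) -- (\x,3);
\draw (4,2) -- (3,3) (4,1) -- (5,3) (8,1) -- (7,3) (8,2) -- (9,3);
\foreach \x/\j in {1/0,2/1,4/2,6/3,8/4,10/5,11/6}
  {\fill (\x,0) circle (1.6pt); \node[below] at (\x,0) {$v_{\j}$};}
\fill (4,1) circle (1.6pt) (4,2) circle (1.6pt) (8,1) circle (1.6pt) (8,2) circle (1.6pt);
\node[left] at (4,1) {$y_2$}; \node[below left] at (4,2.1) {$z_2$};
\node[right] at (8,1) {$y_4$}; \node[below right] at (8,2.1) {$z_4$};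
\draw[dashed] (1,3.3) .. controls (1.8,4.1) and (3.2,4.1) .. (4,3.3);
\draw[dashed] (4,3.3) .. controls (4.8,4.1) and (6.2,4.1) .. (7,3.3);
\draw[dashed] (8,3.3) .. controls (8.8,4.1) and (10.2,4.1) .. (11,3.3);
\draw[dashed] (1,3.3) .. controls (2,5.1) and (7,5.1) .. (8,3.3);
\draw[dashed] (1,3.3) .. controls (2,6.2) and (10,6.2) .. (11,3.3);
\foreach \m in {1,...,11}
  \node[draw,circle,fill=white,inner sep=0pt,minimum size=4.5mm] at (\m,3) {$\m$};
\node[draw,circle,fill=white,inner sep=0pt,minimum size=4.5mm] at (0,0) {$0$};
\end{tikzpicture}
\caption{The first half of the tree $T$. Circled numbers are leaves, numbered in depth-first order from leaf $0$; black dots are nodes. Dashed arcs mark the pairs of leaves $\{1,11\},\{1,8\},\{8,11\},\{1,4\},\{4,7\}$, whose paths belong to $\mathcal F$; the sides $\{m,m+1\}$ are not drawn. The part from $v_6$ to $v_{12}$ repeats the part from $v_0$ to $v_6$, and the spine ends in leaf $22$.}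
\label{fig:tree}
\end{figure}

The family $\mathcal F$ is admissible. Two pairs $s<t$ and $s'<t'$ do not cross if the intervals $[s,t]$ and $[s',t']$ are nested or have disjoint interiors. A side crosses nothing, since no leaf number lies strictly between $m$ and $m+1$ or outside $[0,22]$. All diagonals lie in $[1,21]$; those of the first list lie in $[1,11]$ and those of the second in $[11,21]$. Within the first list, $[1,8]$ and $[8,11]$ have disjoint interiors, and $[1,4]$, $[4,7]$ lie in $[1,8]$ and have disjoint interiors. The second list is the shift of the first.

Let $G=G(T,\mathcal F)$. It is bipartite, has $43+34=77$ vertices, and $\mathcal R(G)=2$ by Proposition~\ref{prop:R2}. Suppose that $\mathcal R^p(G)\le3$. Repeating a permutation if necessary, $G$ is represented by a word $p_1p_2p_3$, and Section~\ref{sec:colors} gives colorings $\chi_w$ at all nodes. The \emph{state} of $v_j$ is the triple $(\ell_j,r_j,h_j)$ of the $\chi_{v_j}$-colors of its left, right and hanging edge; its entries are $1,2,3$ in some order.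

\subsection*{Hanging colors along the spine}

The side $\{0,22\}$ runs along the whole spine, so it can serve as one of the two paths of a link between any two spine nodes. Call $i<k$ \emph{linked} if some member $\pi$ of $\mathcal F$ joins a leaf hanging at $v_i$ to a leaf hanging at $v_k$. Off the path from $v_i$ to $v_k$, the side $\{0,22\}$ uses the left edge of $v_i$ and the right edge of $v_k$, and $\pi$ uses both hanging edges. As in Example~\ref{ex:two}, Lemma~\ref{lem:link} gives
\begin{equation}\label{eq:linked}
h_i\ne r_k\qquad\text{and}\qquad h_k\neq \ell_i\qquad\text{for linked } i<k.
\end{equation}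

\begin{lemma}[spine]\label{lem:spine}
Let $i<j<k$ with $i,j$ linked and $j,k$ linked.
\begin{enumerate}
\item[(a)] If $h_i=h_k$, then $h_j=h_i$.
\item[(b)] If $i,k$ are linked as well, then $h_i=h_j$ or $h_j=h_k$.
\end{enumerate}
\end{lemma}

\begin{proof}
By~\eqref{eq:linked}, $h_i\neq r_j$, $h_k\ne\ell_j$ and $h_j\ne\ell_i$.

(a) The color $h_i=h_k$ differs from $r_j$ and $\ell_j$, so it is $h_j$.

(b) Suppose $h_i\ne h_j$ and $h_j\ne h_k$. By (a), $h_i\neq h_k$, so $h_i,h_j,h_k$ are the three colors. Now $\ell_i$ differs from $h_i$ and from $h_j$, so $\ell_i=h_k$. This contradicts~\eqref{eq:linked} for the pair $i,k$.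
\end{proof}

Part (a) spreads an equality of hanging colors inward, but it needs one to start from. Part (b) supplies it at the price of a choice between two intervals, and this is why the tree consists of two equal halves.

\subsection*{What a branch forbids}

A branch at $v_j$ acts as a relay. Its lower node is linked to $v_j$ and to a second spine node $v_i$; if these have the same state, the four inequalities determine the coloring of the lower node. This forces the color $h_j$ onto the top edge of the branch, and a last link forbids that color on a hanging edge on the other side. Say that a path \emph{passes} $v_m$ if it contains both spine edges at $v_m$.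

\begin{lemma}[branch]\label{lem:branch}
Let $j\in\{2,4,8,10\}$ lie strictly between $i$ and $k$, and write $y,z,\eta,\zeta,\tau$ for $y_j,z_j,\eta_j,\zeta_j,\tau_j$. Suppose that $\mathcal F$ contains a path $\pi_1$ from $\eta$ to a leaf hanging at $v_i$, a path $\pi_2$ from $\tau$ that passes $v_i$, a path $\pi_3$ from $\tau$ that passes $v_k$, a path $\pi_4$ from $\zeta$ to a leaf hanging at $v_k$, and the path $\pi_5$ from $\eta$ to $\tau$. If $v_i$ and $v_j$ have the same state, then $h_k\neq h_j$.
\end{lemma}

\begin{proof}
Let $i<j<k$; for $k<j<i$ exchange the words left and right and the letters $\ell$ and $r$ throughout. Let $(\ell,r,h)$ be the common state of $v_i$ and $v_j$, and let $d_y,u_y,s_y$ and $d_z,u_z,s_z$ be the colors of the down, up and side edges under $\chi_y$ and $\chi_z$. We apply Lemma~\ref{lem:link} five times. Each row names two nodes $w,w'$, two paths that contain the path from $w$ to $w'$, the further edges that each uses at $w$ and at $w'$, and the inequalities we keep.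
\[
\begin{array}{c|c|c|c}
w,\,w'&\text{first path}&\text{second path}&\text{consequence}\\ \hline
v_j,\,y&\pi_1:\ \text{left; side}&\pi_3:\ \text{right; up}&u_y\neq \ell,\ \ s_y\ne r\\
v_i,\,y&\pi_1:\ \text{hanging; side}&\pi_2:\ \text{left; up}&u_y\neq h,\ \ s_y\ne \ell\\
v_j,\,z&\pi_2:\ \text{left; up}&\pi_4:\ \text{right; side}&u_z\ne r\\
y,\,z&\pi_5:\ \text{side; up}&\pi_4:\ \text{down; side}&u_z\neq d_y\\
z,\,v_k&\pi_4:\ \text{side; hanging}&\pi_3:\ \text{up; right}&h_k\ne u_z
\end{array}
\]
The first two rows give $s_y=h$ and $u_y=r$, hence $d_y=\ell$; the equality of the states is used here, since the second row concerns the colors at $v_i$. The next two rows give $u_z\notin\{r,\ell\}$, hence $u_z=h$. The last row gives $h_k\ne h=h_j$.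
\end{proof}

\subsection*{The contradiction}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
It remains to refute the assumption $\mathcal R^p(G)\le3$. The pairs $0,6$ and $6,12$ and $0,12$ are linked by $\{1,11\}$, $\{11,21\}$ and $\{1,21\}$, so $h_0=h_6$ or $h_6=h_{12}$ by Lemma~\ref{lem:spine}(b). We treat the case $h_0=h_6$. All paths named below have both ends in $\{1,\dots,11\}$, so the shift turns the argument into one for the case $h_6=h_{12}$.

Let $c=h_0=h_6$. Each column below applies Lemma~\ref{lem:spine}(a) to a triple $(i,j,k)$ for which $h_i=h_k=c$ is known from the columns before it.
\[
\begin{array}{c|ccccc}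
(i,j,k)&(0,4,6)&(0,2,4)&(0,1,2)&(2,3,4)&(4,5,6)\\ \hline
i,j\text{ linked by}&\{1,8\}&\{1,4\}&\{1,2\}&\{5,6\}&\{9,10\}\\
j,k\text{ linked by}&\{8,11\}&\{4,7\}&\{2,3\}&\{6,7\}&\{10,11\}
\end{array}
\]
Hence $h_0=h_1=\dots=h_6=c$. Only two states have hanging color $c$, so two of the three nodes $v_2,v_3,v_4$ have the same state. For each of the three possible pairs $\{i,j\}$, the following members of $\mathcal F$ satisfy the hypotheses of Lemma~\ref{lem:branch}. The branch at $v_4$, with $\eta_4=7$, $\tau_4=8$, $\zeta_4=9$, handles a partner on its left, and the mirror-image branch at $v_2$, with $\eta_2=5$, $\tau_2=4$, $\zeta_2=3$, handles a partner on its right.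
\[
\begin{array}{c|ccccc}
(i,j,k)&\pi_1&\pi_2&\pi_3&\pi_4&\pi_5\\ \hline
(2,4,5)&\{4,7\}&\{1,8\}&\{8,11\}&\{9,10\}&\{7,8\}\\
(3,4,5)&\{6,7\}&\{1,8\}&\{8,11\}&\{9,10\}&\{7,8\}\\
(3,2,1)&\{5,6\}&\{4,7\}&\{1,4\}&\{2,3\}&\{4,5\}
\end{array}
\]
Indeed, $\{1,8\}$ runs from $\tau_4$ to $\omega_0$ and passes $v_3$ and $v_2$; $\{8,11\}$ runs from $\tau_4$ to $\omega_6$ and passes $v_5$; $\{4,7\}$ runs from $\tau_2$ to $\eta_4$ and passes $v_3$; $\{1,4\}$ runs from $\tau_2$ to $\omega_0$ and passes $v_1$; and the leaves $4,6,10,2$ hang at $v_2,v_3,v_5,v_1$. So Lemma~\ref{lem:branch} gives $h_5\ne h_4$ in the first two cases and $h_1\ne h_2$ in the third, whereas all these colors equal $c$. Therefore $\mathcal R^p(G)\ge4$.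
\end{proof}

\begin{thebibliography}{9}

\bibitem{MK}
Khyodeno Mozhui and K.~V.~Krishna,
\emph{Words for the Graphs with Permutation-Representation Number at most Three},
arXiv:2307.00301 (2023).

\end{thebibliography}
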